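# The spectrum of $\lambda_k$ fills $[1/k,\infty]$

## A transcendental number with every $\lambda_k$ prescribed

For real $w>1$ and an integer $k\ge 1$ put
$$\Lambda_k=\Lambda_k(w)=\max\Big\{\frac1k,\ \frac{w-k+1}{k}\Big\}.$$

**Theorem 1.** For every real $w>1$ there is a transcendental $\zeta$ with $\lambda_k(\zeta)=\Lambda_k(w)$ for all $k\ge 1$ simultaneously.

**Corollary 2.** $\mathrm{Spec}(\lambda_k)=[1/k,\infty]$ for all $k\ge 2$.

**Theorem 3.** For $w>1$ the set $S_w$ of transcendental $\zeta$ with $\lambda_k(\zeta)=\Lambda_k(w)$ for all $k\ge1$ has Hausdorff dimension exactly $2/(1+w)$. In particular $\dim\{\zeta:\lambda_k(\zeta)=\lambda\}\ge \frac{2}{k(1+\lambda)}$ for $k\ge1$ and $\lambda\in(1/k,\infty)$.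

Let us unpack this. The question is how well the powers $\zeta,\zeta^2,\dots,\zeta^k$ of one real number can be approximated by rationals with a common denominator.

**Definition (Bugeaud and Laurent).** For a real number $\zeta$, $\lambda_k(\zeta)$ is the supremum of the real $\eta$ such that
$$\max_{1\le j\le k}|\zeta^jq-p_j|\le q^{-\eta}$$
has infinitely many solutions $(q,p_1,\dots,p_k)\in\mathbb N\times\mathbb Z^k$, where $\mathbb N=\{1,2,\dots\}$. The spectrum $\mathrm{Spec}(\lambda_k)\subseteq[0,\infty]$ is the set of values $\lambda_k(\zeta)$, as $\zeta$ runs through the real numbers that are not algebraic of degree $\le k$.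

Dirichlet's theorem says that for any $(\zeta_1,\dots,\zeta_k)\in\mathbb R^k$ the inequality $\max_j|q\zeta_j-p_j|\le q^{-1/k}$ has solutions with arbitrarily large $q$. Hence $\lambda_k(\zeta)\ge 1/k$ always, and $\mathrm{Spec}(\lambda_k)\subseteq[1/k,\infty]$. The problem, posed in Johannes Schleischitz, "Generalizations of a result of Jarnik on simultaneous approximation", arXiv:1410.6697 (2014), is whether equality holds for every $k\ge3$. It comes with the information that $[1,\infty]\subseteq\mathrm{Spec}(\lambda_k)$ for every $k$ and that $\mathrm{Spec}(\lambda_2)=[1/2,\infty]$. So what is missing is the range $[1/k,1)$.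

To see what Theorem 1 claims, take $w=5/2$. It gives one number with $\lambda_1=5/2$, $\lambda_2=3/4$, and $\lambda_k=1/k$ for all $k\ge3$ (for $k=3$ the competitor is $(w-2)/3=1/6<1/3$). In general $\Lambda_k(w)=(w-k+1)/k$ exactly as long as $k\le w$; after that the Dirichlet value takes over.

**Proof of Corollary 2 from Theorem 1.** The inclusion $\subseteq$ is Dirichlet's theorem. For $\lambda\in[1/k,\infty)$ take $w=k(1+\lambda)-1$. Then $w\ge k>1$ and $\frac{w-k+1}{k}=\lambda\ge\frac1k$, so $\Lambda_k(w)=\lambda$, and Theorem 1 gives a transcendental $\zeta$ with $\lambda_k(\zeta)=\lambda$. The value $\infty$ belongs to the spectrum; an explicit number is computed in the next section. $\square$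

## Powers of one very good rational approximation

The simplest way to make $\zeta,\dots,\zeta^k$ simultaneously well approximable is to make $\zeta$ itself very well approximable and take powers.

**Lemma 4.** Let $\zeta\in[0,1]$, $A>0$ and $w>0$, and suppose there are fractions $p/q\in[0,1]$ with arbitrarily large $q$ and $|\zeta-p/q|\le A\,q^{-(w+1)}$. Then $\lambda_k(\zeta)\ge\frac{w-k+1}{k}$ for every $k\ge1$.

*Proof.* Put $N=q^k$ and $p_j=p^jq^{k-j}\in\mathbb Z$. Since $|s^j-s'^j|\le j|s-s'|$ on $[0,1]$,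
$$|N\zeta^j-p_j|=q^k\,|\zeta^j-(p/q)^j|\le kA\,q^{k-w-1}=kA\,N^{-(w-k+1)/k}\qquad(1\le j\le k).\tag{1}$$
For any $\eta<\frac{w-k+1}k$ the right side is at most $N^{-\eta}$ once $q$ is large. $\square$

*The value $\infty$.* Let $\zeta=\sum_{n\ge1}2^{-n!}$. With $q=2^{n!}$ the partial sum is some $p/q$ with $0<\zeta-p/q\le 2\cdot2^{-(n+1)!}=2q^{-(n+1)}$. So the hypothesis of Lemma 4 holds for every $w$, and $\lambda_k(\zeta)=\infty$ for every $k$. A rational $\zeta=A'/B'$ would satisfy $|\zeta-p/q|\ge 1/(B'q)$ whenever $p/q\ne\zeta$, and by Liouville's inequality an algebraic $\zeta$ of degree $d\ge2$ satisfies $|\zeta-p/q|\ge c(\zeta)q^{-d}$. Both are excluded, so $\zeta$ is transcendental.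

*Finite exponents at least $1$.* For $w>1$, the continued fraction with partial quotients $a_{n+1}=\lceil q_n^{w-1}\rceil$ has $q_{n+1}\asymp q_n^{w}$, so $|q_n\zeta-p_n|\asymp q_n^{-w}$. If $q_n\le q<q_{n+1}$, then $|q\zeta-p|\ge|q_n\zeta-p_n|\gg q_n^{-w}\ge q^{-w}$ by the best approximation property of convergents. So $\lambda_1(\zeta)=w$. Lemma 4 gives $\lambda_k(\zeta)\ge\frac{w-k+1}{k}$. Is this an equality? If $\lambda_k(\zeta)>1$, one can decide by hand.

**Proposition 5.** Let $k\ge2$ and let $\zeta\in(0,1)$ be irrational with $\lambda_1(\zeta)=w<\infty$. If $\lambda_k(\zeta)>1$, then $\lambda_k(\zeta)\le\frac{w-k+1}k$.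

*Proof.* Let $1<\eta<\lambda_k(\zeta)$. There are arbitrarily large $N$ and integers $p_j$ with $|N\zeta^j-p_j|\le N^{-\eta}$ for $1\le j\le k$. Put $p_0=N$ and write $p_1/N=a/b$ in lowest terms, so $b\mid N$ and $b\le N$. We claim $p_j=N(a/b)^j$ for all $j\le k$ when $N$ is large. This holds for $j=0,1$. For $1\le j<k$,
$$p_{j+1}-\zeta p_j=(p_{j+1}-N\zeta^{j+1})-\zeta(p_j-N\zeta^j)$$
has modulus at most $2N^{-\eta}$. Also $|p_j|\le N+1\le 2N$ and $|\zeta-a/b|=|N\zeta-p_1|/N\le N^{-\eta-1}$. Hence $|p_{j+1}-p_j\frac ab|\le4N^{-\eta}$, and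
$$|b\,p_{j+1}-a\,p_j|\le 4\,b\,N^{-\eta}\le4N^{1-\eta}<1\tag{2}$$
for $N$ large. The left side is an integer, so it is $0$, and the claim follows by induction. Now $p_k=Na^k/b^k$ is an integer and $\gcd(a,b)=1$, so $b^k\mid N$. Therefore $|\zeta-a/b|\le N^{-1-\eta}\le b^{-k(1+\eta)}$. As $N\to\infty$ we have $a/b\to\zeta$, and $\zeta$ is irrational, so $b\to\infty$. Hence $w=\lambda_1(\zeta)\ge k(1+\eta)-1$, that is, $\eta\le\frac{w-k+1}k$. Let $\eta\to\lambda_k(\zeta)$. $\square$

So if $\lambda_1(\zeta)=w\ge 2k-1$, then Lemma 4 (applied with every exponent below $w$) gives $\lambda_k(\zeta)\ge\frac{w-k+1}k\ge1$, and Proposition 5 turns this into an equality. Since $w+1>k$, Liouville's inequality shows that the continued fraction example is not algebraic of degree $\le k$. This settles the range $[1,\infty)$ for $k\ge 2$.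

The argument stops at (2). The denominator $b$ may be as large as $N$, so the integer $bp_{j+1}-ap_j$ is forced to vanish only when $\eta>1$. Below $1$ it really need not vanish. Suppose $\lambda_1(\zeta)<k$ and look at the solutions of Dirichlet's inequality, where $\eta=1/k$. If infinitely many of them satisfied $p_j=N(a/b)^j$ for all $j\le k$, the end of the proof would give $\lambda_1(\zeta)\ge k(1+\frac1k)-1=k$, a contradiction. So all but finitely many of these approximations do not come from powers of a rational. For exponents in $[1/k,1)$ we must build $\zeta$ so that unplanned approximations of too high quality are excluded, and for that we need a tool that sees all integer vectors at once.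

From now on $w>1$ is fixed, and $C,C_1,\dots$ denote positive constants depending only on $k,w$ unless stated otherwise.

## Approximations to $(\zeta,\dots,\zeta^k)$ as short lattice vectors

Let $\|\cdot\|$ be the Euclidean norm on $\mathbb R^{k+1}$, with coordinates $c_0,\dots,c_k$, and on its exterior powers. For a lattice $L$ let $\mathrm{sys}(L)$ be the length of a shortest nonzero vector. Since $\mathrm{sys}(gL)\le\|gh^{-1}\|\,\mathrm{sys}(hL)$, the function $g\mapsto\mathrm{sys}(g\mathbb Z^{k+1})$ is continuous on $GL_{k+1}(\mathbb R)$. We write $|\cdot|$ also for Lebesgue measure.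

**Definition.** For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb R)$ let $S(g)=S_k(g)$ be the linear map of $\mathbb R^{k+1}$ with
$$S(g)\,\nu(X,Y)=\nu(aX+bY,\,cX+dY),\qquad \nu(X,Y)=(X^{k-i}Y^i)_{0\le i\le k}.$$

Row $i$ of $S(g)$ lists the coefficients of $(aX+bY)^{k-i}(cX+dY)^i$ at $X^{k-m}Y^m$, $0\le m\le k$. For $k=2$,
$$S_2(g)=\begin{pmatrix}a^2&2ab&b^2\\ ac&ad+bc&bd\\ c^2&2cd&d^2\end{pmatrix}.$$
The vectors $\nu(X,Y)$ span $\mathbb R^{k+1}$, so $S$ is well defined and $S(gh)=S(g)S(h)$. For $g\in SL_2(\mathbb Z)$ both $S(g)$ and $S(g)^{-1}=S(g^{-1})$ are integral, so $S(g)\mathbb Z^{k+1}=\mathbb Z^{k+1}$. Finally $\det S(g)=1$: the group $SL_2(\mathbb R)$ is generated by the matrices $\begin{pmatrix}1&s\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&0\\s&1\end{pmatrix}$, and their images are triangular with $1$ on the diagonal.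

Four families will be used:
$$u(z)=S\begin{pmatrix}1&0\\-z&1\end{pmatrix},\quad v(\theta)=S\begin{pmatrix}1&\theta\\0&1\end{pmatrix},\quad D_a=S\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix}=\mathrm{diag}(a^{k-2i})_i,\quad g_t=\mathrm{diag}(e^{-kt},e^t,\dots,e^t).$$
Reading off the rows $X^{k-i}(Y-zX)^i$ and $(X+\theta Y)^{k-i}Y^i$, and putting $P_c(\theta)=\sum_m\binom kmc_m\theta^m$, we get
$$(u(z)c)_i=\sum_{m\le i}\binom im(-z)^{i-m}c_m,\qquad (v(\theta)c)_i=\sum_{m\ge i}\binom{k-i}{m-i}\theta^{m-i}c_m=\frac{(k-i)!}{k!}P_c^{(i)}(\theta).\tag{3}$$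
The last equality holds because $\binom km\frac{m!}{(m-i)!}\cdot\frac{(k-i)!}{k!}=\binom{k-i}{m-i}$. So $u$ is lower and $v$ is upper triangular, both with $1$ on the diagonal, and $u(z)u(z')=u(z+z')$, $v(\theta)v(\theta')=v(\theta+\theta')$.

Put $\Delta_k(t,\zeta)=\mathrm{sys}(g_tu(\zeta)\mathbb Z^{k+1})$, a continuous function of $\zeta$. For $k=2$,
$$u(\zeta)c=(c_0,\ c_1-\zeta c_0,\ c_2-2\zeta c_1+\zeta^2c_0).$$
If $c_1-\zeta c_0$ and $c_2-\zeta^2c_0$ are small, then so are the last two coordinates, and $g_t$ balances their smallness against the size of $c_0$.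

The exponent that corresponds to $\Lambda_k$ on the lattice side is
$$\sigma_k=\frac{k\Lambda_k-1}{1+\Lambda_k}=\frac{k\max(0,w-k)}{w+1}.$$
For $w\ge k$ this is because $k\Lambda_k-1=w-k$ and $1+\Lambda_k=\frac{w+1}k$; for $w<k$ both sides are $0$. Note $0\le\sigma_k<k$.

**Lemma 6.** Let $\zeta\in[0,1]$. If for every $\varepsilon>0$ we have $\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}$ for all large $t$, then $\lambda_k(\zeta)\le\Lambda_k$.

*Proof.* The function $\sigma(\eta)=\frac{k\eta-1}{1+\eta}$ has derivative $\frac{k+1}{(1+\eta)^2}>0$ for $\eta>0$, and $\sigma(\Lambda_k)=\sigma_k$. Suppose $\lambda_k(\zeta)>\Lambda_k$ and choose a real $\eta\in(\Lambda_k,\lambda_k(\zeta))$. There are infinitely many solutions of $|N\zeta^j-p_j|\le N^{-\eta}$ $(1\le j\le k)$, and each $N$ occurs in finitely many of them, so $N$ is arbitrarily large. Let $c=(N,p_1,\dots,p_k)\ne0$ and write $c_m=N\zeta^m+e_m$, with $e_0=0$ and $|e_m|\le N^{-\eta}$. By (3), $(u(\zeta)c)_0=N$. For $i\ge1$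 we have $\sum_m\binom im(-\zeta)^{i-m}\zeta^m=(\zeta-\zeta)^i=0$, so
$$|(u(\zeta)c)_i|=\Big|\sum_{1\le m\le i}\binom im(-\zeta)^{i-m}e_m\Big|\le2^kN^{-\eta}.$$
Choose $t$ by $(k+1)t=(1+\eta)\log N$. Then
$$\log(Ne^{-kt})=\log(e^tN^{-\eta})=\frac{1-k\eta}{k+1}\log N=-\sigma(\eta)t .$$
Hence $\Delta_k(t,\zeta)\le Ce^{-\sigma(\eta)t}$ for arbitrarily large $t$. As $\sigma(\eta)>\sigma_k$, this contradicts the hypothesis with $\varepsilon=\frac12(\sigma(\eta)-\sigma_k)$. $\square$

The next lemma says how far $\zeta$ may be moved, and how coarsely $t$ may be sampled, without harm.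

**Lemma 7.** (a) If $t\ge0$, $\zeta,\zeta_0\in[0,1]$ and $|\zeta-\zeta_0|\le2e^{-(k+1)t}$, then $\Delta_k(t,\zeta)\ge C^{-1}\Delta_k(t,\zeta_0)$, with $C$ depending only on $k$. (b) $\Delta_k(t,\zeta)\le e^k\Delta_k(t+s,\zeta)$ for $0\le s\le1$.

*Proof.* (a) We have $g_tu(\zeta_0)=[g_tu(\zeta_0-\zeta)g_t^{-1}]\,g_tu(\zeta)$. Conjugation by $g_t$ multiplies the entries $(i,0)$, $i\ge1$, by $e^{(k+1)t}$, the entries $(0,m)$, $m\ge1$, by $e^{-(k+1)t}$, and leaves the others alone. So the entries $(i,0)$, $i\ge1$, of the bracket are $\pm e^{(k+1)t}(\zeta_0-\zeta)^i$, of modulus at most $2^i$; the entries $(0,m)$, $m\ge 1$, are $0$; the others are those of $u(\zeta_0-\zeta)$ with $|\zeta_0-\zeta|\le1$. The bracket has norm at most $C=C(k)$, hence $\Delta_k(t,\zeta_0)\le C\Delta_k(t,\zeta)$. (b) $\|g_sx\|\ge e^{-ks}\|x\|$. $\square$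

## Points at distance about $q^{-(w+1)}$ from $p/q$

By Lemmas 4 and 6 we want a $\zeta$ with infinitely many $p/q$ at distance at most a constant times $q^{-(w+1)}$, and with $\Delta_k(t,\zeta)\ge e^{-(\sigma_k+o(1))t}$ for each $k$. We will build it by nested intervals. Fix the scale of one stage: an integer $Q\ge4$, and
$$\delta=Q^{-(w+1)}<\tfrac1{16}.$$
Let $p/q\in(0,1)$ be reduced with $Q\le q\le2Q$, let $a=q/Q\in[1,2]$, and for $y\in[\frac54,\frac74]$ put
$$\zeta_{p/q}(y)=\frac pq+\frac{\delta y}{a^2},\qquad I(p/q)=\zeta_{p/q}\big([\tfrac54,\tfrac74]\big).$$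
On $I(p/q)$ we have $0<\zeta-p/q\le2\delta$, and $|I(p/q)|=\frac{\delta}{2a^2}\in[\delta/8,\delta/2]$. Moreover $I(p/q)\subset(0,1)$, because $p/q\le1-\frac1{2Q}$ and $2\delta<\frac1{2Q}$ (as $Q^w>4$).

Which $t$ must such a stage take care of? If the new interval lies within $2Q^{-1/2}$ of a point that was good at the previous stage, Lemma 7(a) transports the old information as long as $e^{(k+1)t}\le Q^{1/2}$. With
$$\kappa_k=\frac1{2(k+1)}$$
this means $t\le\kappa_k\log Q$. The new stage must control all $t\ge\kappa_k\log Q$.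

The sensible thing to try is this: fix any $p/q$ near the old good point, and choose $\zeta\in I(p/q)$ at random. This fails. Let $q$ be odd and $p=\frac{q-1}2$, so that $p/q=\frac12-\frac1{2q}$ is reduced. For every $\zeta\in I(p/q)$ we have $|\zeta-\frac12|\le\frac1{2Q}+2\delta\le\frac1Q$. The integer vector $c=(2^k,2^{k-1},\dots,1)$ has $(u(\zeta)c)_i=2^k(\frac12-\zeta)^i$. At $t=\kappa_k\log Q$ we have $Q^{-1}=e^{-2(k+1)t}$, so the coordinates of $g_tu(\zeta)c$ are $2^ke^{-kt}$ and, for $i\ge1$, at most $2^ke^tQ^{-i}\le2^ke^{-(2k+1)t}$. Hence $\Delta_k(t,\zeta)\le2^k\sqrt{k+1}\,e^{-kt}$. Whenever $\varepsilon<k-\sigma_k$ and $Q$ is large, this is smaller than $e^{-(\sigma_k+\varepsilon)t}$, for every point of $I(p/q)$. No choice inside the interval repairs a bad choice of $p/q$.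

So $p/q$ has to be randomized too, and for this we need a parameter that records in which way $p/q$ enters the lattice. Let $q',p'$ be the integers with $0\le q'<q$ and $qp'-pq'=1$, and put
$$\theta_0=\frac{q'}q,\qquad \gamma=\begin{pmatrix}q&q'\\p&p'\end{pmatrix}\in SL_2(\mathbb Z).$$
With $\zeta=\frac pq+z$,
$$\begin{pmatrix}1&0\\-\zeta&1\end{pmatrix}\gamma=\begin{pmatrix}q&q'\\-zq&\frac1q-zq'\end{pmatrix}=\begin{pmatrix}1&0\\-z&1\end{pmatrix}\begin{pmatrix}q&0\\0&q^{-1}\end{pmatrix}\begin{pmatrix}1&\theta_0\\0&1\end{pmatrix}.\tag{4}$$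
Since $S(\gamma)\mathbb Z^{k+1}=\mathbb Z^{k+1}$, the lattice $u(\zeta)\mathbb Z^{k+1}$ equals $u(z)D_qv(\theta_0)\mathbb Z^{k+1}$. Apart from the size $q\asymp Q$, the fraction enters only through $\theta_0$. (In the bad example $q'=2$, so $\theta_0=2/q$ is very close to $0$.)

The points $\theta_0$ are well spaced. Since $q\ge4$, we have $q'\neq 0$, so $\theta_0\in(0,1)$, and it is a reduced fraction because $qp'-pq'=1$. So $\theta_0$ determines $q$ and $q'$, and then $pq'\equiv-1\pmod q$ determines $p$. Distinct $p/q$ thus give distinct $\theta_0$, and these differ by at least $\frac1{4Q^2}$, their denominators being at most $2Q$.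

The decisive point is that $\theta_0$ may be blurred to an interval whose length is of the order of this spacing. Define, for $(\theta,x)\in\mathbb R^2$,
$$h_t(\theta,x)=g_t\,u(\delta x)\,D_Q\,v(\theta),$$
and let $B$ be the closed disc of radius $1$ centred at $(\frac12,\frac32)$. It contains $[-\frac18,\frac98]\times[1,2]$, since $(\frac58)^2+(\frac12)^2=\frac{41}{64}<1$.

**Lemma 8.** For $t\ge0$, $|\eta|\le\frac18$ and $y\in[\frac54,\frac74]$ put $\theta=\theta_0+\eta Q^{-2}$ and $x=\frac y{1+\delta y\eta}$. Then $x\in[1,2]$, $(\theta,x)\in B$, and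
$$\mathrm{sys}(h_t(\theta,x)\mathbb Z^{k+1})\le C_1\Delta_k(t,\zeta_{p/q}(y)),\qquad C_1=C_1(k).$$

*Proof.* We have $|\delta y\eta|\le\frac1{16}\cdot\frac74\cdot\frac18\le\frac1{32}$, so $x$ lies between $\frac54\cdot\frac{32}{33}$ and $\frac74\cdot\frac{32}{31}$, hence in $[1,2]$. Since $|\eta|Q^{-2}\le\frac18$, $\theta\in[-\frac18,\frac98]$ and $(\theta,x)\in B$.

*Moving $\theta_0$ to $\theta$.* Let $z=\delta y/a^2$ and $\zeta=\zeta_{p/q}(y)=\frac pq+z$. By (4), $u(\zeta)S(\gamma)=u(z)D_qv(\theta_0)$. Now $v(\theta_0)=v(-\eta Q^{-2})v(\theta)$ and $D_q=D_aD_Q$. Also $D_Qv(s)=v(Q^2s)D_Q$, because $\begin{pmatrix}Q&0\\0&Q^{-1}\end{pmatrix}\begin{pmatrix}1&s\\0&1\end{pmatrix}=\begin{pmatrix}1&Q^2s\\0&1\end{pmatrix}\begin{pmatrix}Q&0\\0&Q^{-1}\end{pmatrix}$. Therefore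
$$u(\zeta)S(\gamma)=u(z)\,D_a\,v(-\eta)\,D_Q\,v(\theta).$$

*Moving the bounded upper triangular factor to the left.* We have
$$\begin{pmatrix}1&0\\-z&1\end{pmatrix}\begin{pmatrix}a&0\\0&a^{-1}\end{pmatrix}\begin{pmatrix}1&-\eta\\0&1\end{pmatrix}=\begin{pmatrix}a&-a\eta\\-za&a^{-1}+za\eta\end{pmatrix}=b\begin{pmatrix}1&0\\-\delta x&1\end{pmatrix},\qquad b=\begin{pmatrix}r^{-1}&-a\eta\\0&r\end{pmatrix},$$
with $r=a^{-1}+za\eta=a^{-1}(1+\delta y\eta)$. To check the last equality, the right side is $\begin{pmatrix}r^{-1}+a\eta\delta x&-a\eta\\-r\delta x&r\end{pmatrix}$, and indeed $r\delta x=\frac{\delta y}a=za$ and $r^{-1}+a\eta\delta x=\frac{a(1+\eta\delta y)}{1+\delta y\eta}=a$. Consequently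
$$g_tu(\zeta)S(\gamma)=[g_tS(b)g_t^{-1}]\,h_t(\theta,x).$$

*Absorbing it.* $S(b)^{-1}=S(b^{-1})$ with $b^{-1}=\begin{pmatrix}r&a\eta\\0&r^{-1}\end{pmatrix}$ is upper triangular, with entries bounded in terms of $k$, since $a\in[1,2]$, $|\eta|\le\frac18$ and $|\delta y\eta|\le\frac1{32}$. Conjugation by $g_t$ multiplies the entries $(0,m)$, $m\ge1$, by $e^{-(k+1)t}\le1$ and leaves the others unchanged, because the entries $(i,0)$ with $i\ge1$ are zero. So $\|g_tS(b)^{-1}g_t^{-1}\|\le C_1(k)$. From $h_t(\theta,x)=[g_tS(b)^{-1}g_t^{-1}]\,g_tu(\zeta)S(\gamma)$ and $S(\gamma)\mathbb Z^{k+1}=\mathbb Z^{k+1}$ the claim follows. $\square$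

If $\zeta_{p/q}(y)$ is bad at time $t$, then a whole segment of pairs $(\theta,x)$ is bad for $h_t$. So it suffices to bound the area of the bad set in $B$, a question about a continuous two-parameter family of lattices.

## The Kleinbock–Margulis estimate and good functions

**Definition.** A function $f$ is $(C,\alpha)$-good on $V\subset\mathbb R^d$ if
$$|\{x\in B':|f(x)|<\epsilon\}|\le C\Big(\frac{\epsilon}{\sup_{B'}|f|}\Big)^\alpha|B'|$$
for all balls $B'\subset V$ and all $\epsilon>0$.

For example, $f(x)=|x|$ is $(2,1)$-good on $\mathbb R$. On an interval of length $\ell$ containing $0$ the supremum is at most $\ell$ and the set has measure at most $2\epsilon$. On $[c,c+\ell]$ with $c>0$ the set has measure $\epsilon-c\le\epsilon\ell/(c+\ell)$ if $c<\epsilon\le c+\ell$; measure $0$ if $\epsilon\le c$; and the bound is trivial if $\epsilon>c+\ell$. By contrast $e^{-1/x^2}$ (with value $0$ at $0$) is not $(C,\alpha)$-good near $0$ for any $C,\alpha$: on $(-r,r)$ with $\epsilon=e^{-4/r^2}$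 the set is half of the interval, while $\epsilon/\sup=e^{-3/r^2}\to0$ as $r\to 0$.

A subgroup $\Gamma\subset\mathbb Z^m$ is primitive if it equals the intersection of $\mathbb Z^m$ with its real span; $\mathbb Ze_1$ is primitive, $2\mathbb Ze_1$ is not. For $h\in GL_m(\mathbb R)$ write $\|h\Gamma\|$ for the norm of the wedge of $h$ applied to a basis of $\Gamma$. For $\Gamma=\mathbb Zc$ it is $\|hc\|$, and for $\Gamma=\mathbb Z^m$ it is $|\det h|$.

**Theorem 9 (Kleinbock–Margulis, Ann. of Math. 148 (1998), Theorem 5.2).** Let $d,m\in\mathbb N$, $C,\alpha>0$, $0<\rho\le1/m$, $B=B(x_0,r_0)\subset\mathbb R^d$ a ball, $\tilde B=B(x_0,3^mr_0)$, and $h:\tilde B\to GL_m(\mathbb R)$ continuous. Suppose that for every nonzero primitive subgroup $\Gamma\subset\mathbb Z^m$ the function $\psi_\Gamma(x)=\|h(x)\Gamma\|$ is $(C,\alpha)$-good on $\tilde B$ and satisfies $\sup_B\psi_\Gamma\ge\rho$. Then for $0<\epsilon\le\rho$,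
$$|\{x\in B:\mathrm{sys}(h(x)\mathbb Z^m)<\epsilon\}|\le C'(\epsilon/\rho)^\alpha|B|,$$
with $C'$ depending only on $d,m,C$.

The supremum condition is needed: for constant $h=\mathrm{diag}(s,s^{-1})$ with small $s$ the subgroup $\mathbb Ze_1$ has $\psi_\Gamma=s$, and all of $B$ has $\mathrm{sys}\le s$. Whether balls are open or closed is immaterial here, by continuity and because circles have measure zero.

**Lemma 10.** If $f\ge0$ on $\mathbb R^2$ and $f^2$ is a nonzero polynomial of degree $\le D$ $(D\ge1)$, then $f$ is $(4D,2/D)$-good on $\mathbb R^2$.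

*Proof.* *One variable.* Let $F$ be a polynomial of degree $\le D$ in one variable, $M=\max_{[0,R]}|F|>0$, $Z=\{s\in[0,R]:|F(s)|<\eta\}$ and $\mu=|Z|>0$. Put $s_0=\inf Z$ and $s_i=\min\{s:|Z\cap[0,s]|\ge i\mu/D\}$ for $1\le i\le D$. The function $s\mapsto|Z\cap[0,s]|$ is continuous and takes the value $i\mu/D$ at $s_i$. If $s_i$ had a neighbourhood free of $Z$, this function would be constant there, against minimality; so $s_i\in\overline Z$ and $|F(s_i)|\le\eta$. Consecutive points satisfy $s_i-s_{i-1}\ge|Z\cap[s_{i-1},s_i]|=\mu/D$. Lagrange interpolation,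
$$F(s)=\sum_{i=0}^DF(s_i)\prod_{j\ne i}\frac{s-s_j}{s_i-s_j},$$
gives $M\le(D+1)\,\eta\,(RD/\mu)^D$. Since $(D+1)^{1/D}\le2$, we obtain $\mu\le2D(\eta/M)^{1/D}R$. This also holds if $\mu=0$.

*Two variables.* Let $F=f^2$, let $B'$ be a closed disc, and let $x_0\in B'$ be a maximum point of $|F|$ on $B'$, with value $M>0$. The ray from $x_0$ in direction $\varphi$ meets $B'$ in a segment of length $R(\varphi)$, on which the maximum of $|F|$ is also $M$, attained at $x_0$. So the one-variable bound applies on every ray with the same $M$. In polar coordinates around $x_0$, bounding the radial factor by $R(\varphi)$,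
$$|\{|F|<\eta\}\cap B'|\le\int R(\varphi)\cdot2D(\eta/M)^{1/D}R(\varphi)\,d\varphi=4D(\eta/M)^{1/D}|B'|,$$
because $|B'|=\int\frac12R(\varphi)^2d\varphi$. Take $\eta=\epsilon^2$. Open discs have the same measures and suprema. $\square$

## No subgroup of $\mathbb Z^{k+1}$ is small on all of $B$

**Proposition 11.** There are $c_2,K,\alpha>0$ depending only on $k$ such that for all $Q\ge4$, $t\ge0$ and $0<\tau\le c_2e^{-\sigma_kt}$:
$$|\{(\theta,x)\in B:\mathrm{sys}(h_t(\theta,x)\mathbb Z^{k+1})<\tau\}|\le K(\tau e^{\sigma_kt})^\alpha.$$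

*Proof.* We verify the hypotheses of Theorem 9 with $d=2$, $m=k+1$.

**Step 1: goodness.** This step checks the first hypothesis. For a primitive $\Gamma$ of rank $j\ge1$, $\psi_\Gamma^2$ is the sum of the squares of the $j\times j$ minors of $h_t$ times a basis matrix. The entries of $h_t$ are polynomials in $(\theta,x)$ of degree $\le2k$, so $\psi_\Gamma^2$ is a polynomial of degree $\le4kj\le D:=4k(k+1)$. It vanishes nowhere, because $\det h_t=1$. Lemma 10 gives goodness with constants depending only on $k$, on the whole plane.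

It remains to show $\sup_B\psi_\Gamma\ge c_2e^{-\sigma_kt}$ with some $c_2=c_2(k)\le\frac1{k+2}$. For $j=k+1$ we have $\Gamma=\mathbb Z^{k+1}$ and $\psi_\Gamma=1$. Now let $1\le j\le k$ and let $c^1,\dots,c^j$ be a basis of $\Gamma$. The coordinates of a $j$-vector are indexed by $j$-element subsets of $\{0,\dots,k\}$, and $\psi_\Gamma$ is at least the modulus of any one coordinate. We use two of them.

**Step 2: a Wronskian with integer coefficients.** This step produces a $\theta^*$ where $\Gamma$ is visibly not small. Let $W(\theta)$ be the $\{0,\dots,j-1\}$-coordinate of $v(\theta)c^1\wedge\dots\wedge v(\theta)c^j$. By (3), $W$ is a nonzero constant times the Wronskian of $P_{c^1},\dots,P_{c^j}$, which are linearly independent polynomials.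

Such a Wronskian is not identically zero. Indeed, an invertible real linear change of the polynomials multiplies the Wronskian by a nonzero constant, and we may use one to make the degrees $d_1>\dots>d_j$ distinct. Then the coefficient of $\theta^{d_1+\dots+d_j-j(j-1)/2}$ is the product of the leading coefficients times $\det[d_l(d_l-1)\cdots(d_l-i+1)]_{0\le i<j,\,1\le l\le j}$. Row $i$ consists of the values at $d_l$ of a monic polynomial of degree $i$, so this is a Vandermonde determinant in distinct $d_l$, and it is nonzero.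

So $W\not\equiv0$. By (3) the entries $(v(\theta)c^l)_i$ lie in $\mathbb Z[\theta]$ and have degree $\le k$, so $W\in\mathbb Z[\theta]$ has degree $\le k^2$, and some coefficient has modulus $\ge1$. All norms on the space of polynomials of degree $\le k^2$ are equivalent, so there is $\theta^*\in[0,1]$ with $|W(\theta^*)|\ge c_1=c_1(k)>0$.

**Step 3: the coordinate that is large for small $t$.** Follow the index set $\{0,\dots,j-1\}$ through $h_t=g_tu(\delta x)D_Qv(\theta)$. $D_Q$ multiplies this coordinate by $Q^{\sum_{i<j}(k-2i)}=Q^{jk-j(j-1)}=Q^{j(k-j+1)}$. The matrix $u(\delta x)$ is lower triangular with $1$ on the diagonal, so it leaves the coordinate unchanged. $g_t$ multiplies it by $e^{-kt+(j-1)t}=e^{-(k-j+1)t}$. So the $\{0,\dots,j-1\}$-coordinate of $h_t(c^1\wedge\dots\wedge c^j)$ is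
$$e^{-(k-j+1)t}\,Q^{j(k-j+1)}\,W(\theta).$$

**Step 4: the coordinate that is large for large $t$.** Now take the index set $\{1,\dots,j\}$, which $g_t$ expands by $e^{jt}$. By Cauchy–Binet this coordinate is $e^{jt}$ times the sum, over $j$-element sets $S$, of the minor of $u(\delta x)$ with rows $\{1,\dots,j\}$ and columns $S$, times $\big(D_Qv(\theta)(c^1\wedge\dots\wedge c^j)\big)_S$. The entries of $u$ vanish for $m>i$, so rows $1,\dots,j$ are supported in columns $0,\dots,j$, and only the sets $S=\{0,\dots,j\}\setminus\{s\}$, $0\le s\le j$, contribute. In such a minor the $(i,m)$ entry is $\binom im(-\delta x)^{i-m}$. Pulling $(-\delta x)^i$ out of the rows and $(-\delta x)^{-m}$ out of the columns (for $x\ne0$), we see that the minor equals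
$$(-\delta x)^{s}\,\det\Big[\binom im\Big]_{1\le i\le j,\ m\in S},\qquad\text{as}\quad\sum_{i=1}^ji-\sum_{m\in S}m=s.$$
For fixed $\theta$ the coordinate is thus a polynomial in $x$ of degree $\le j$. Its $x^j$-coefficient comes from $s=j$, $S=\{0,\dots,j-1\}$, and equals
$$e^{jt}(-\delta)^jQ^{j(k-j+1)}\,W(\theta)\,\det\Big[\binom im\Big]_{1\le i\le j,\ 0\le m\le j-1}.$$
The last determinant is $1$: since $\binom im$ is a polynomial in $i$ of degree $m$ with leading coefficient $1/m!$, it is $\prod_{1\le a<b\le j}(b-a)\big/\prod_{m<j}m!=\prod_{b=1}^j(b-1)!\big/\prod_{m<j}m!=1$.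

By Chebyshev, a polynomial of degree $j$ with leading coefficient $A$ has maximum modulus $\ge2^{1-j}|A|$ on $[-1,1]$, hence, substituting $x=\frac{3+s}2$, at least $2^{1-2j}|A|$ on $[1,2]$.

**Step 5: combining the two coordinates.** Take $\theta=\theta^*$ and $x\in[1,2]$; these points lie in $B$. With $L=\log Q$, and $2^{1-2j}\ge2^{1-2k}$, Steps 2 to 4 give
$$\sup_B\psi_\Gamma\ge c_1\,2^{1-2k}\,e^{\max(A_1,A_2)},$$
$$A_1=(k-j+1)(jL-t),\qquad A_2=j(k-j+1)L+j\big(t-(w+1)L\big).$$

**Step 6: $\max(A_1,A_2)\ge-\sigma_kt$ for all $t\ge0$.** The decreasing $A_1$ and the increasing $A_2$ meet at $t_j=\frac{j(w+1)L}{k+1}$, where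
$$A_1(t_j)=A_2(t_j)=\frac{j(k-j+1)(k-w)L}{k+1},\qquad\sigma_kt_j=\frac{jk\max(0,w-k)L}{k+1}.$$
Hence $A_1(t_j)+\sigma_kt_j\ge0$. For $w\le k$ this is clear. For $w>k$ the sum equals $\frac{j(w-k)L}{k+1}\big(k-(k-j+1)\big)=\frac{j(j-1)(w-k)L}{k+1}\ge0$. On $0\le t\le t_j$ the affine function $A_1+\sigma_kt$ is nonnegative at both endpoints (at $t=0$ it is $j(k-j+1)L$), hence nonnegative. For $t\ge t_j$ the function $A_2+\sigma_kt$ is nondecreasing and nonnegative at $t_j$.

**Step 7: conclusion.** We have shown $\sup_B\psi_\Gamma\ge c_2e^{-\sigma_kt}$ with $c_2=\min(\frac1{k+2},c_12^{1-2k})$, for all $\Gamma$. Theorem 9 with $\rho=c_2e^{-\sigma_kt}\le\frac1{k+1}$ and $\alpha=2/D$ gives the claim. $\square$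

For $w>k$ equality in Step 6 occurs at $j=1$, $t=t_1$. The subgroup responsible is the planted one: $S(\gamma)\nu(1,0)=\nu(q,p)$, so the approximation vector $(q^k,q^{k-1}p,\dots,p^k)$ corresponds to $c=e_0$, for which $P_c=1$ and $W=1$. So $\sigma_k$ is exactly what the planted approximations cost, and the subgroups of higher rank cost no more.

## Most fractions $p/q$ have a half-good interval

Let $G_k(T,\varepsilon)=\{\zeta\in[0,1]:\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}\ \text{for all }t\ge T\}$. This is a closed set, as $\Delta_k(t,\cdot)$ is continuous.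

**Proposition 12.** Let $n\ge1$ and $\varepsilon>0$. There is $\beta>0$ such that for all sufficiently large $Q$, all but at most $Q^{2-\beta}$ of the reduced $p/q\in(0,1)$ with $Q\le q\le2Q$ satisfy
$$\Big|I(p/q)\cap\bigcap_{k\le n}G_k(\kappa_k\log Q,\varepsilon)\Big|\ge\tfrac12|I(p/q)|.\tag{5}$$

*Proof.* In this proof $C$ may depend on $n,w,\varepsilon$; we write $c_2(k),\alpha_k$ for the constants of Proposition 11.

**Step 1: discretizing $t$.** For $k\le n$ and integers $i\ge0$ let $t_i=t_{k,i}=\kappa_k\log Q+i$ and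
$$Y_{k,i}(p/q)=\{y\in[\tfrac54,\tfrac74]:\Delta_k(t_i,\zeta_{p/q}(y))<e^ke^{-(\sigma_k+\varepsilon)t_i}\}.$$
If $\zeta_{p/q}(y)\notin G_k(\kappa_k\log Q,\varepsilon)$, there is $t\ge\kappa_k\log Q$ with $\Delta_k(t,\zeta_{p/q}(y))<e^{-(\sigma_k+\varepsilon)t}$. Choose $i$ with $t_i\le t<t_i+1$. By Lemma 7(b), $\Delta_k(t_i,\zeta_{p/q}(y))<e^ke^{-(\sigma_k+\varepsilon)t}\le e^ke^{-(\sigma_k+\varepsilon)t_i}$, so $y\in Y_{k,i}(p/q)$.

**Step 2: the total bad area in the disc is small.** Let
$$\mathrm{Bad}_{k,i}=\{(\theta,x)\in B:\mathrm{sys}(h_{t_i}(\theta,x)\mathbb Z^{k+1})<C_1e^ke^{-(\sigma_k+\varepsilon)t_i}\},$$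
with $C_1=C_1(k)$ from Lemma 8. For $Q$ large, $C_1e^ke^{-\varepsilon t_i}\le c_2(k)$ for all $k\le n$ and $i\ge0$, so Proposition 11 applies and gives $|\mathrm{Bad}_{k,i}|\le Ce^{-\alpha_k\varepsilon t_i}$. Summing geometric series over $i$, we get $\sum_{k\le n}\sum_i|\mathrm{Bad}_{k,i}|\le CQ^{-2\beta}$ with $2\beta=\min_{k\le n}\alpha_k\varepsilon\kappa_k$.

**Step 3: each bad $y$ costs area in its own strip.** Let $y\in Y_{k,i}(p/q)$. By Lemma 8, $(\theta_0+\eta Q^{-2},\frac y{1+\delta y\eta})\in\mathrm{Bad}_{k,i}$ for all $|\eta|<\frac18$. For fixed $\eta$ the map $y\mapsto x=\frac y{1+\delta y\eta}$ is injective with $\frac{dx}{dy}=(1+\delta y\eta)^{-2}\ge\frac12$. So every vertical line $\theta=\theta_0+\eta Q^{-2}$, $|\eta|<\frac18$, meets $\mathrm{Bad}_{k,i}$ in measure at least $\frac12|Y_{k,i}(p/q)|$. By Fubini the part of $\mathrm{Bad}_{k,i}$ in the strip $|\theta-\theta_0|<\frac1{8Q^2}$ has area at least $\frac1{4Q^2}\cdot\frac12|Y_{k,i}(p/q)|$. For distinct $p/q$ the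 points $\theta_0$ differ by at least $\frac1{4Q^2}$, so the strips are disjoint. Hence
$$\sum_{p/q}\sum_{k\le n}\sum_i|Y_{k,i}(p/q)|\le8Q^2\cdot CQ^{-2\beta}.$$

**Step 4: counting.** At most $32CQ^{2-2\beta}\le Q^{2-\beta}$ fractions (for $Q$ large) have $\sum_{k,i}|Y_{k,i}(p/q)|>\frac14$. For every other fraction the bad $y$ have measure at most $\frac14$, half the length of $[\frac54,\frac74]$. Since $y\mapsto\zeta_{p/q}(y)$ is affine, (5) holds. $\square$

By the computation with $p/q=\frac12-\frac1{2q}$ above, there really are exceptions, for all large $Q$, whenever $\varepsilon<k-\sigma_k$ for some $k\le n$.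

To place good fractions near a given set we need to know that there are about $Q^2$ fractions to choose from.

**Lemma 13.** For all $Q\ge Q^*$ (absolute) and every measurable $E\subset[0,1)$, the number of reduced $p/q\in(0,1)$ with $Q\le q\le2Q$ at distance $\le Q^{-1/2}$ from $E$ is at least $|E|Q^2/4$.

*Proof.* Split $[0,1)$ into $M=\lceil2Q^{1/2}\rceil$ half-open intervals $J$ of length $\frac1M\in[\frac13Q^{-1/2},\frac12Q^{-1/2}]$. At least $M|E|$ of them meet $E$, and all fractions in such a $J$ are within $Q^{-1/2}$ of $E$. The number of reduced fractions in $J$ with denominators in $[Q,2Q]$ is, by Möbius inversion over the common divisors $d$ of $p$ and $q$,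
$$\sum_{q=Q}^{2Q}\sum_{d\mid q}\mu(d)\Big(\frac{q|J|}d+O(1)\Big)=|J|\sum_{q=Q}^{2Q}\varphi(q)+O(Q\log Q)\ge\frac{|J|Q^2}4$$
for $Q$ large. Here we used that the divisor function sums to $O(Q\log Q)$ over $[Q,2Q]$, that $\sum_{q\le X}\varphi(q)=\frac3{\pi^2}X^2+O(X\log X)$, hence $\sum_{q=Q}^{2Q}\varphi(q)=\frac9{\pi^2}Q^2+O(Q\log Q)$, and that $|J|Q^2\ge\frac13Q^{3/2}$ dominates $Q\log Q$. (The point $0$ is not counted, since $\gcd(0,q)=q>1$.) Multiply by $M|E|$ and use $M|J|=1$. $\square$

## The Cantor set and the proof of Theorem 1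

**Step 1: what is built.** Let $\mathcal I_0=\{[\frac14,\frac34]\}$ and $E_0=[\frac14,\frac34]$. We build integers $Q_1<Q_2<\cdots$ and finite families $\mathcal I_n$ of disjoint closed intervals in $(0,1)$. Each member of $\mathcal I_n$, $n\ge1$, is $I(p/q)$, formed with $Q=Q_n$, for a reduced $p/q\in(0,1)$ with $Q_n\le q\le2Q_n$. With
$$E_n=\bigcap_{k\le n}G_k(\kappa_k\log Q_n,1/n)\qquad(n\ge1)$$
we require $|I\cap E_n|\ge\frac12|I|$ for every $I\in\mathcal I_n$. For $n=0$ this holds.

**Step 2: passing from level $n-1$ to level $n$.** Given $\mathcal I_{n-1}$, let $Q_n$ be very large. For $I'\in\mathcal I_{n-1}$ let $I'^-$ be $I'$ with segments of length $2Q_n^{-1/2}$ removed at both ends. Let $\mathcal I_n$ consist of all $I(p/q)$ such that, for some $I'\in\mathcal I_{n-1}$, the fraction $p/q$ is within $Q_n^{-1/2}$ of $E_{n-1}\cap I'^-$, and (5) holds with this $n$, $\varepsilon=1/n$ and $Q=Q_n$. By (5), the requirement of Step 1 holds for $\mathcal I_n$. For $Q_n$ large we have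 the following.

* Every point of $I(p/q)$ is within $Q_n^{-1/2}+2Q_n^{-(w+1)}\le2Q_n^{-1/2}$ of a point of $E_{n-1}\cap I'^-$. In particular $I(p/q)\subset I'$.
* Since $|E_{n-1}\cap I'^-|\ge\frac12|I'|-4Q_n^{-1/2}$, Lemma 13 and Proposition 12 (with $\beta=\beta_n$) show that the number of members of $\mathcal I_n$ inside each $I'$ is at least
$$\big(\tfrac12|I'|-4Q_n^{-1/2}\big)\tfrac{Q_n^2}4-Q_n^{2-\beta_n}\ \ge\ \tfrac1{10}|I'|Q_n^2>2.\tag{6}$$
* Distinct fractions with denominators $\le2Q_n$ differ by at least $\frac1{4Q_n^2}$. So distinct members of $\mathcal I_n$ are separated by gaps $\ge\frac1{4Q_n^2}-4Q_n^{-(w+1)}\ge\frac1{8Q_n^2}$; here $w>1$ is used.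

We also impose $\log Q_n\ge n\log Q_{n-1}$ for $n\ge2$. Let $\mathcal C=\bigcap_n\bigcup_{I\in\mathcal I_n}I$, a nested intersection of nonempty compact sets, hence nonempty. Let $\zeta\in\mathcal C$.

**Step 3: $\lambda_k(\zeta)\le\Lambda_k(w)$.** Here the stages are glued together. Fix $k$, let $n\ge k$ and $t\in[\kappa_k\log Q_n,\kappa_k\log Q_{n+1}]$. Since $\zeta$ lies in a member of $\mathcal I_{n+1}$, there is $\zeta_0\in E_n$ with $|\zeta-\zeta_0|\le2Q_{n+1}^{-1/2}\le2e^{-(k+1)t}$, the last step because $(k+1)t\le(k+1)\kappa_k\log Q_{n+1}=\frac12\log Q_{n+1}$. As $k\le n$ and $t\ge\kappa_k\log Q_n$, the definition of $E_n$ and Lemma 7(a) give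
$$\Delta_k(t,\zeta)\ge C^{-1}\Delta_k(t,\zeta_0)\ge C^{-1}e^{-(\sigma_k+1/n)t},$$
with $C$ depending only on $k$. These ranges of $t$ cover $[\kappa_k\log Q_k,\infty)$, and $n\to\infty$ as $t\to\infty$. So for every $\varepsilon>0$ we have $\Delta_k(t,\zeta)\ge e^{-(\sigma_k+\varepsilon)t}$ for all large $t$, and Lemma 6 gives $\lambda_k(\zeta)\le\Lambda_k(w)$.

**Step 4: $\lambda_k(\zeta)\ge\Lambda_k(w)$.** By Dirichlet, $\lambda_k(\zeta)\ge1/k$. For each $n\ge1$ there is $p/q\in(0,1)$ with $Q_n\le q\le2Q_n$ and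
$$0<|\zeta-p/q|\le2Q_n^{-(w+1)}\le2^{w+2}q^{-(w+1)}.\tag{7}$$
Lemma 4 with $A=2^{w+2}$ gives $\lambda_k(\zeta)\ge\frac{w-k+1}k$. Hence $\lambda_k(\zeta)=\Lambda_k(w)$ for every $k\ge1$.

**Step 5: $\zeta$ is transcendental.** If $\zeta=A'/B'$ were rational, (7) would give $\frac1{B'q}\le2^{w+2}q^{-(w+1)}$ for arbitrarily large $q$, which is impossible as $w>0$. So $\zeta$ is irrational. Roth's theorem says that for an irrational algebraic $\zeta$ and any $\epsilon>0$ the inequality $|\zeta-p/q|<q^{-2-\epsilon}$ has only finitely many solutions. Since $w+1>2$, (7) shows that $\zeta$ is transcendental. This proves Theorem 1, and with it Corollary 2. $\blacksquare$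

For Corollary 2 alone Roth's theorem can be avoided. There $w\ge k$, and Liouville's inequality $|\zeta-p/q|\ge c(\zeta)q^{-d}$ for algebraic $\zeta$ of degree $d\ge2$ together with (7) already excludes the degrees $d\le k<w+1$.

## The Hausdorff dimension of $S_w$

**Upper bound.** Since $\Lambda_1(w)=w$, the set $S_w$ is contained in $\{\zeta:\lambda_1(\zeta)\ge w\}$, which has dimension $\frac2{1+w}$ by the Jarník–Besicovitch theorem.

**Lower bound.** Every $\zeta\in\mathcal C$ was shown to be transcendental with $\lambda_k(\zeta)=\Lambda_k(w)$ for all $k$, so $\mathcal C\subset S_w$. We use Falconer, *Fractal Geometry*, Example 4.6: if each interval of level $n-1$ contains at least $m_n\ge2$ intervals of level $n$, separated by gaps of at least $\epsilon_n$, with $\epsilon_n$ decreasing, then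
$$\dim\mathcal C\ge\liminf_{n\to\infty}\frac{\log(m_1\cdots m_{n-1})}{-\log(m_n\epsilon_n)}.$$
For $n\ge2$ every $I'\in\mathcal I_{n-1}$ has $|I'|\ge\frac18Q_{n-1}^{-(w+1)}$, so by (6) we may take $m_n=\lceil\frac1{80}Q_{n-1}^{-(w+1)}Q_n^2\rceil$, enlarging the $Q_n$ in the construction so that $m_n\ge2$. For $n=1$ take $m_1=2$. By the third item of Step 2 we may take $\epsilon_n=\frac1{8Q_n^2}$, which decreases.

Then $m_n\epsilon_n\ge\frac1{640}Q_{n-1}^{-(w+1)}$ for $n\ge2$. Also $m_n\epsilon_n<1$: inside some $I'\in\mathcal I_{n-1}$ there are $m_n$ intervals with $m_n-1$ gaps, so $(m_n-1)\epsilon_n\le|I'|$ and $m_n\epsilon_n\le2|I'|\le Q_{n-1}^{-(w+1)}<1$. Hence $0<-\log(m_n\epsilon_n)\le(w+1)\log Q_{n-1}+\log640$. Bounding $m_1\cdots m_{n-1}\ge m_{n-1}$, we get for $n\ge3$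
$$\dim\mathcal C\ge\liminf_{n\to\infty}\frac{2\log Q_{n-1}-(w+1)\log Q_{n-2}-O(1)}{(w+1)\log Q_{n-1}+O(1)}=\frac2{w+1},$$
using $\log Q_{n-2}\le\frac1{n-1}\log Q_{n-1}$. So $\dim S_w=\frac2{1+w}$.

**The level sets of $\lambda_k$.** Let $k\ge1$, $\lambda\in(1/k,\infty)$ and $w=k(1+\lambda)-1$. Then $w>k\ge1$ and $\Lambda_k(w)=\lambda$, so $S_w\subset\{\zeta:\lambda_k(\zeta)=\lambda\}$, and $\frac2{1+w}=\frac2{k(1+\lambda)}$. This proves Theorem 3. $\blacksquare$
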